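\title{Higher Auslander algebras and the QF-1 property: a counterexample in global dimension four}

\begin{abstract}
A finite-dimensional algebra is QF-1 if all of its faithful modules have the double centralizer property. We consider the conjecture that a higher Auslander algebra $A$ of even global dimension $g$ is QF-1 as soon as $\operatorname{pdim}\tau_g(DA)\le g-1$. We show that $A$ is QF-1 if and only if every indecomposable module is a submodule or a quotient of a projective-injective module, while the inequality says this for the simple modules only. The inequality is therefore necessary for every $g\ge2$. It is sufficient for $g=2$, and for $g=3$ it is sufficient together with the vanishing of certain extensions between simple modules. For every $g\ge4$ and over every field we construct a higher Auslander algebra of global dimension $g$ that satisfies the inequality and is not QF-1.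
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field, algebras are finite-dimensional $K$-algebras, modules are finitely generated right modules unless said otherwise, and $D=\operatorname{Hom}_K(-,K)$.

Let $M$ be a module over an algebra $A$. Right multiplication by an element of $A$ is a linear map $M\to M$ that commutes with every element of $\operatorname{End}_A(M)$. If $M$ is faithful, different elements of $A$ give different maps. A faithful module $M$ is \emph{balanced}, or has the \emph{double centralizer property}, if every $K$-linear map $M\to M$ that commutes with $\operatorname{End}_A(M)$ is right multiplication by an element of $A$. In that case $A$ can be read off from $M$ as a module over its endomorphism ring. The algebra $A$ is \emph{QF-1} if every faithful $A$-module is balanced. Self-injective algebras are QF-1, and the algebra of upper triangular $2\times2$ matrices is not (Example~\ref{ex:first}).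

Let $0\to M\to I^0\to I^1\to\cdots$ be the minimal injective coresolution of $M$. The \emph{dominant dimension} $\operatorname{domdim}M$ is the smallest $n$ such that $I^n$ is not projective, or $\infty$ if there is no such $n$; we write $\operatorname{domdim}A$ for the dominant dimension of $A_A$. It measures how far $A$ can be coresolved by modules that are both projective and injective. A \emph{higher Auslander algebra of global dimension $g$} is a connected, non-semisimple algebra $A$ with
\[
2\le g=\operatorname{gldim}A<\infty\qquad\text{and}\qquad\operatorname{domdim}A\ge g .
\]
For such an algebra every term of the minimal injective coresolution of $A$ except the last one, $I^g$, is projective. Finally, let $\tau$ be the Auslander--Reiten translate, $\Omega$ the syzygy, and $\tau_g=\tau\,\Omega^{g-1}$ Iyama's higher Auslander--Reiten translate. The following conjecture comes from the work of Cruz and Marczinzik \cite{CM}.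

\begin{quote}
\textbf{Conjecture.} \emph{Let $A$ be a higher Auslander algebra of even global dimension $g$. If $\operatorname{pdim}\tau_g(DA)\le g-1$, then $A$ is QF-1.}
\end{quote}

The QF-1 property concerns all faithful modules, and the hypothesis concerns a single module, so a positive answer would give a finite test. The answer is negative. Let $H$ be the path algebra of the quiver $1\to2\leftarrow3$, and for an algebra $B$ write
\[
T(B)=\begin{pmatrix}B&DB\\0&B\end{pmatrix}
\]
for the triangular matrix algebra of the $B$-$B$-bimodule $DB$.

\begin{theorem}\label{thm:counter}
Let $d\ge3$, $B=H^{\otimes_Kd}$ and $A=T(B)$. Then $A$ is a higher Auslander algebra of global dimension $g=d+1$, it satisfies $\operatorname{pdim}\tau_g(DA)\le g-1$, and it is not QF-1. In particular, $d=3,5,7,\dots$ refutes the conjecture for $g=4,6,8,\dots$.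
\end{theorem}

The construction rests on a translation of both sides of the conjecture into the same language. Call a module \emph{torsionless} if it embeds in a projective-injective module, and \emph{divisible} if it is a quotient of a projective-injective module.

\begin{theorem}\label{thm:structure}
Let $A$ be a higher Auslander algebra of global dimension $g\ge2$.
\begin{enumerate}
\item[(i)] A module $X$ is torsionless if and only if $\operatorname{pdim}X\le g-1$, and divisible if and only if $\operatorname{idim}X\le g-1$. The algebra $A$ is QF-1 if and only if every indecomposable module has projective dimension at most $g-1$ or injective dimension at most $g-1$.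
\item[(ii)] We have $\operatorname{pdim}\tau_g(DA)\le g-1$ if and only if
\begin{quote}
\textup{(C)} every simple module is torsionless or divisible.
\end{quote}
Hence, if $A$ is QF-1, then $\operatorname{pdim}\tau_g(DA)\le g-1$.
\item[(iii)] If $g=2$, then $A$ is QF-1 if and only if $\operatorname{pdim}\tau_2(DA)\le1$.
\item[(iv)] If $g=3$, then $A$ is QF-1 if and only if $\operatorname{pdim}\tau_3(DA)\le2$ and
\begin{quote}
\textup{(N)} $\operatorname{Ext}^1_A(S,S')=0$ for every non-divisible simple module $S$ and every non-torsionless simple module $S'$.
\end{quote}
\end{enumerate}
\end{theorem}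

\begin{corollary}\label{cor:answer}
Fix a field $K$ and an even number $g\ge2$. The conjectured implication holds for all higher Auslander $K$-algebras of global dimension $g$ if and only if $g=2$.
\end{corollary}

The counterexamples belong to a family in which the QF-1 property is decided by the global dimension alone.

\begin{theorem}\label{thm:family}
Let $B$ be a connected algebra with $\operatorname{gldim}B=d$, $1\le d<\infty$, such that $\operatorname{Ext}^i_B(DB,B)=0$ for $0\le i<d$ and $\operatorname{Ext}^d_B(DB,B)\in\operatorname{add}DB$. Then $A=T(B)$ is a higher Auslander algebra of global dimension $g=d+1$ with $\operatorname{pdim}\tau_g(DA)\le g-1$, and $A$ is QF-1 if and only if $d\le2$.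
\end{theorem}

By parts (i) and (ii) of Theorem~\ref{thm:structure}, the conjecture says that the simple modules suffice as test objects: if every simple module is torsionless or divisible, then so is every indecomposable module. To see why one might expect this, and how it fails, let $tX$ be the intersection of the kernels of all maps from $X$ to projective-injective modules, and $sX$ the sum of the images of all maps from projective-injective modules to $X$. Then $X$ is neither torsionless nor divisible exactly if $tX\ne0$ and $X/sX\neq0$. Under (C) one has $tX\subseteq sX$, so $X$ has three layers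
\[
tX,\qquad sX/tX,\qquad X/sX,
\]
and the bottom and the top layer have no composition factor in common. The question is whether they can nevertheless occur in one indecomposable module. For $g=2$ they cannot, because the bottom layer always splits off. For $g=3$, once (N) forbids gluing the top directly onto the bottom, the middle layer decomposes into a part attached only to the bottom and a part attached only to the top. For $g\ge4$ the middle layer can hold the two together, and the parity of $g$ plays no role.

Section~\ref{sec:facts} recalls the standard facts that we use. Section~\ref{sec:criterion} proves the criterion for QF-1, and Section~\ref{sec:homological} proves parts (i)--(iii) of Theorem~\ref{thm:structure}. Sections~\ref{sec:triangular}--\ref{sec:gluing} construct the counterexamples, with the case $g=4$ worked by hand. Section~\ref{sec:three} treats $g=3$ and is not needed for Theorem~\ref{thm:counter} or Corollary~\ref{cor:answer}.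

\section{Standard facts}\label{sec:facts}

For a module $M$, $\operatorname{add}M$ is the class of direct summands of finite direct sums of copies of $M$. Modules decompose uniquely into indecomposable modules, and these have local endomorphism rings. We write $(-)^*=\operatorname{Hom}_A(-,A)$ and $\otimes=\otimes_K$.

\begin{enumerate}
\item[(S1)] \emph{Idempotents.} For an idempotent $u\in A$ the functor $M\mapsto Mu$ is exact, and $\operatorname{Hom}_A(uA,M)\cong Mu$ and $\operatorname{Hom}_A(M,D(Au))\cong D(Mu)$ naturally in $M$. If $1$ is written as a sum of primitive orthogonal idempotents $u$, the indecomposable projective modules are the $uA$ and the indecomposable injective modules are the $D(Au)$, up to isomorphism.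
\item[(S2)] \emph{Minimal resolutions.} Every projective resolution of $M$ is the direct sum of the minimal one and of complexes $R\xrightarrow{1}R$ placed in two consecutive degrees. The minimal resolution of a direct sum is the direct sum of the minimal resolutions. The dual statements hold for injective coresolutions.
\item[(S3)] \emph{Dimension shifting.} Let $0\to Y\to Q\to C\to0$ be exact and $i\ge1$. If $Q$ is projective, then $\operatorname{Ext}^i(Y,-)\cong\operatorname{Ext}^{i+1}(C,-)$. If $Q$ is injective, then $\operatorname{Ext}^i(-,C)\cong\operatorname{Ext}^{i+1}(-,Y)$. The class of modules $M$ with $\operatorname{Ext}^i(M,N)=0$ for a fixed $N$ is closed under extensions, and likewise in the second variable.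
\item[(S4)] \emph{Global dimension.} The number $\operatorname{gldim}A$ is the supremum of the projective dimensions of the simple modules, and also the supremum of the injective dimensions of all modules. If $n=\operatorname{gldim}A$ is finite, then $n=\operatorname{idim}A_A$: for $X$ with $\operatorname{pdim}X=n$ the functor $\operatorname{Ext}^n(X,-)$ is nonzero and right exact, so it does not vanish on $A$.
\item[(S5)] \emph{Left-right symmetry.} The duality $D$ exchanges projective resolutions of right modules and injective coresolutions of left modules, so $\operatorname{gldim}A=\operatorname{gldim}A^{\mathrm{op}}$. Also $\operatorname{domdim}A=\operatorname{domdim}A^{\mathrm{op}}$ by M\"uller \cite{Mu}. Hence $A^{\mathrm{op}}$ is a higher Auslander algebra of global dimension $g$ if $A$ is.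
\item[(S6)] \emph{The translate.} If $P_1\to P_0\to M\to0$ is a minimal projective presentation, then $\tau M=D\operatorname{coker}(P_0^*\to P_1^*)$. If $\operatorname{pdim}X\le g$ and $P_\bullet$ is the minimal projective resolution of $X$, then $P_g\hookrightarrow P_{g-1}$ is the minimal presentation of $\Omega^{g-1}X$, so
\[
\tau_gX=D\operatorname{coker}(P_{g-1}^*\to P_g^*)=D\operatorname{Ext}^g_A(X,A).
\]
\item[(S7)] \emph{The Nakayama functor.} For an algebra $B$, $DB$ is a bimodule through $(b\xi b')(x)=\xi(b'xb)$, and left multiplication identifies $B$ with $\operatorname{End}_B(DB)$. The functors $\nu=-\otimes_BDB$ and $\nu^-=\operatorname{Hom}_B(DB,-)$ restrict to mutually inverse equivalences between projective and injective modules, with $\nu(uB)=D(Bu)$. By adjunction, $D(\nu C)\cong\operatorname{Hom}_B(C,B)$ for every module $C$.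
\item[(S8)] \emph{The K\"unneth formula} \cite[Theorem XI.3.1]{CE}. For modules $M_j,N_j$ over algebras $B_j$ there is a natural isomorphism
\[
\operatorname{Ext}^n_{B_1\otimes B_2}(M_1\otimes M_2,N_1\otimes N_2)\cong\bigoplus_{i+j=n}\operatorname{Ext}^i_{B_1}(M_1,N_1)\otimes\operatorname{Ext}^j_{B_2}(M_2,N_2).
\]
\end{enumerate}

\section{A criterion for QF-1, after Morita}\label{sec:criterion}

Let $A$ be an algebra. By (S1) there are idempotents $e,f\in A$ such that
\[
\operatorname{add}eA=\operatorname{add}D(Af)=\{\text{projective-injective modules}\}.
\]
The idempotent $e$ controls the maps out of projective-injective modules and $f$ the maps into them. We call $M$ \emph{torsion} if $Mf=0$ and \emph{reduced} if $Me=0$. By (S1), $M$ is torsion if and only if it has no nonzero map to a projective-injective module, and reduced if and only if it receives no nonzero map from one. Both classes are closed under submodules, quotients and extensions, because $M\mapsto Mf$ and $M\mapsto Me$ are exact; a module belongs to one of them if and only if all of its composition factors do. Let $tX$ be the largest torsion submodule of $X$ and put $sX=XeA$. A homomorphism $X\to X'$ maps $tX$ into $tX'$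 and $sX$ into $sX'$. The next lemma shows that these are the submodules described in the introduction.

\begin{lemma}\label{lem:ts}
Let $X$ be an $A$-module.
\begin{enumerate}
\item[(a)] $tX$ is the intersection of the kernels of all maps from $X$ to projective-injective modules. $X$ is torsionless if and only if $tX=0$, and $X/tX$ is torsionless.
\item[(b)] $sX$ is the sum of the images of all maps from projective-injective modules to $X$. $X$ is divisible if and only if $sX=X$. The module $sX$ is divisible and $X/sX$ is reduced.
\item[(c)] A simple module is torsionless if and only if it is not torsion, and divisible if and only if it is not reduced.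
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N$ be the intersection. Every map from $X$ to a projective-injective module kills the torsion module $tX$, so $tX\subseteq N$. Every map from $N$ to a projective-injective module $Q$ extends to $X$, as $Q$ is injective, and therefore vanishes; so $N$ is torsion and $N\subseteq tX$. Since $X$ has finite length, $N$ is the intersection of finitely many kernels, so $X/N$ is torsionless; and $N=0$ if $X$ is torsionless.

(b) The map $eA\to X$ that corresponds to $x\in Xe$ has image $xA$, and finitely many such images add up to $XeA$. So $sX$ is divisible and contains every divisible submodule of $X$. Also $(X/XeA)e=0$.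

(c) For a simple module $S$, each of $tS$ and $sS$ is $0$ or $S$; moreover $tS=S$ means $Sf=0$ and $sS=0$ means $Se=0$.
\end{proof}

Submodules of torsionless modules are torsionless, and quotients of divisible modules are divisible. If $\operatorname{domdim}A\ge1$, then $A$ embeds in some $(eA)^n$; so $eA$ is faithful, and a module is torsionless if and only if it embeds in a free module.

\begin{proposition}\label{prop:criterion}
Let $\operatorname{domdim}A\ge2$.
\begin{enumerate}
\item[(1)] If every indecomposable module is torsionless or divisible, then $A$ is QF-1.
\item[(2)] If $X$ is indecomposable and neither torsionless nor divisible, then $eA\oplus X$ is faithful and not balanced, so $A$ is not QF-1.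
\end{enumerate}
\end{proposition}

\begin{proof}
(2) The module $M=eA\oplus X$ is faithful because $eA$ is. An element of $A$ that acts as zero on $eA$ is zero, so it suffices to find a nonzero linear map $\psi\colon M\to M$ that vanishes on $eA$ and commutes with $\operatorname{End}_A(M)$. To commute with the maps between $eA$ and $X$, it should kill $sX$ and take values in $tX$.

Let $L=\operatorname{End}_A(X)$, a local algebra with unique simple left module $L/\operatorname{rad}L$. The spaces $X/sX$ and $tX$ are nonzero finite-dimensional left $L$-modules. The first has a simple quotient and the second a simple submodule, so there is a nonzero $L$-linear composite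
\[
\psi_X\colon X\to X/sX\to L/\operatorname{rad}L\to tX\subseteq X .
\]
Let $\psi=0\oplus\psi_X$. Every endomorphism of $M$ is a sum of four components, and we check each kind. For $\alpha\colon eA\to X$ we have $\alpha\psi=0$, and $\psi\alpha=0$ because $\operatorname{im}\alpha\subseteq sX$. For $\beta\colon X\to eA$ we have $\psi\beta=0$, and $\beta\psi=0$ because $\operatorname{im}\psi_X\subseteq tX\subseteq\ker\beta$. For an endomorphism of $eA$ both products vanish, and for an element of $L$ the claim is the $L$-linearity of $\psi_X$.

(1) Let $M$ be faithful and let $\psi\colon M\to M$ commute with $\operatorname{End}_A(M)$. We have to produce an element of $A$ from $\psi$, although $A$ need not be a summand of a power of $M$. The hypothesis $\operatorname{domdim}A\ge2$ makes up for this, since it writes $A$ as the kernel of a map between such summands.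

First, $\psi$ extends to a family of linear maps $\psi_N\colon N\to N$, $N\in\operatorname{add}M$, with $u\psi_N=\psi_{N'}u$ for every homomorphism $u\colon N\to N'$. Indeed, the maps $\psi^{\oplus n}$ commute with all homomorphisms $M^n\to M^{n'}$. For $N$ choose $i\colon N\to M^n$ and $p\colon M^n\to N$ with $pi=1$, and put $\psi_N=p\psi^{\oplus n}i$, with $\psi_M=\psi$. With $i',p'$ chosen for $N'$,
\[
u\psi_N=p'(i'up)\psi^{\oplus n}i=p'\psi^{\oplus n'}(i'up)i=\psi_{N'}u .
\]

If $m_1,\dots,m_n$ span $M$, then $a\mapsto(m_1a,\dots,m_na)$ embeds $A$ in $M^n$. So $eA$ embeds in $M^n$, and being injective it is a summand: $\operatorname{add}eA\subseteq\operatorname{add}M$. Take an exact sequence $0\to A\to Q^0\xrightarrow{\delta}Q^1$ with $Q^0,Q^1\in\operatorname{add}eA$. From $\delta\psi_{Q^0}=\psi_{Q^1}\delta$ we see that $\psi_{Q^0}$ preserves $\ker\delta=A$, so $a=\psi_{Q^0}(1)$ lies in $A$. For $Q\in\operatorname{add}eA$ and $q\in Q$, the map $A\to Q$, $1\mapsto q$, extends to some $u\colon Q^0\to Q$, and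
\[
\psi_Q(q)=\psi_Q(u(1))=u(\psi_{Q^0}(1))=u(a)=qa .
\]
Subtract right multiplication by $a$ from every $\psi_N$. The new family $(\psi'_N)$ is still natural and vanishes on $\operatorname{add}eA$. Let $X$ be an indecomposable summand of $M$. If $i\colon X\to Q$ is injective with $Q\in\operatorname{add}eA$, then $i\psi'_X=\psi'_Qi=0$; if $p\colon Q\to X$ is surjective, then $\psi'_Xp=p\psi'_Q=0$. In both cases $\psi'_X=0$. By naturality for the inclusions of the summands, $\psi'_M=0$, so $\psi$ is right multiplication by $a$.
\end{proof}

\begin{example}\label{ex:first}
If $A$ is self-injective, then $\operatorname{domdim}A=\infty$ and every module is a quotient of some $A^n$, so $A$ is QF-1 by part (1). Part (1) fails for $\operatorname{domdim}A=1$. Let $A$ be the path algebra of $1\to2$, which is the algebra of upper triangular $2\times2$ matrices. Its indecomposable modules are the two-dimensional projective-injective module $P_1$, its socle and its top, so each is torsionless or divisible. But $P_1$ is faithful with $\operatorname{End}_A(P_1)=K$, so the maps commuting with $\operatorname{End}_A(P_1)$ form a space of dimension $4>3=\dim A$.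
\end{example}

\section{The homological meaning of both sides}\label{sec:homological}

In this section $A$ is a higher Auslander algebra of global dimension $g$. Let
\[
0\to A\to I^0\to\dots\to I^g\to0,\qquad 0\to P_g\to\dots\to P_0\to DA\to0
\]
be the minimal injective coresolution of $A$ and the minimal projective resolution of $DA$. The modules $I^0,\dots,I^{g-1}$ are projective-injective since $\operatorname{domdim}A\ge g$. The second sequence is the dual of the minimal injective coresolution of the left module $A$, so $P_0,\dots,P_{g-1}$ are projective-injective by (S5). All indecomposable injective or projective modules that are not projective-injective show up in the last terms.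

\begin{lemma}\label{lem:lastterms}
\begin{enumerate}
\item[(a)] Every indecomposable injective module $J$ that is not projective is a summand of $I^g$.
\item[(b)] Every indecomposable projective module $P$ that is not injective is a summand of $P_g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The minimal projective resolution $0\to P'_g\to P'_{g-1}\to\dots\to P'_0\to J\to0$ is a summand of that of $DA$, so $P'_0,\dots,P'_{g-1}$ are injective. Read from the left, it is an injective coresolution of $P'_g$ with $J$ in degree $g$. By (S2), $J\cong J'\oplus R$, where $J'$ is the term of degree $g$ of the minimal injective coresolution of $P'_g$ and $R$ is a summand of the term $P'_0$ of degree $g-1$. Since $J$ is indecomposable and not projective, $R=0$. As $P'_g\in\operatorname{add}A$, we get $J=J'\in\operatorname{add}I^g$.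

(b) The left module $DP$ is indecomposable, injective and not projective. By (a) for $A^{\mathrm{op}}$ it is a summand of $DP_g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i)]
If $X\subseteq Q$ with $Q$ projective-injective, then $\operatorname{Ext}^g(X,-)\cong\operatorname{Ext}^{g+1}(Q/X,-)=0$ by (S3), so $\operatorname{pdim}X\le g-1$.

Suppose that $X$ is not torsionless, so $N=tX\ne0$. We show $\operatorname{Ext}^g(X,A)\ne0$. Since $N$ is torsion, $\operatorname{Hom}(N,I^{g-1})=0$, and therefore
\[
\operatorname{Ext}^g(N,A)=\operatorname{coker}\bigl(\operatorname{Hom}(N,I^{g-1})\to\operatorname{Hom}(N,I^g)\bigr)=\operatorname{Hom}(N,I^g).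
\]
This is where $\operatorname{domdim}A\ge g$ enters. Let $S\subseteq N$ be simple with injective hull $J$. The inclusion $S\to J$ extends to a nonzero map $N\to J$, so $J$ is not projective, and $J$ is a summand of $I^g$ by Lemma~\ref{lem:lastterms}(a). Hence $\operatorname{Ext}^g(N,A)\ne0$. The map $\operatorname{Ext}^g(X,A)\to\operatorname{Ext}^g(N,A)$ is onto because $\operatorname{Ext}^{g+1}(X/N,A)=0$. So $\operatorname{pdim}X=g$.

A module $X$ is divisible if and only if $DX$ is a torsionless $A^{\mathrm{op}}$-module, and $\operatorname{idim}X=\operatorname{pdim}DX$. So the second equivalence is the first one for $A^{\mathrm{op}}$, which is allowed by (S5). The last statement is now Proposition~\ref{prop:criterion}, as $\operatorname{domdim}A\ge g\ge2$.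
\end{proof}

To apply (i) to $\tau_g(DA)$ we identify this module up to multiplicities.

\begin{lemma}\label{lem:tau}
We have $\operatorname{add}\tau_g(DA)=\operatorname{add}D(A/AeA)$.
\end{lemma}

\begin{proof}
By (S6), $\tau_g(DA)$ is the dual of the left module $\operatorname{coker}(P_{g-1}^*\to P_g^*)$. A map $P_g\to A$ lies in the image of $P_{g-1}^*$ if and only if it factors through some $Q\in\operatorname{add}eA$. One direction holds since $P_{g-1}\in\operatorname{add}eA$; conversely, a map $P_g\to Q$ extends along the injection $P_g\hookrightarrow P_{g-1}$ since $Q$ is injective. Fix a decomposition of $1$ into primitive orthogonal idempotents and write $P_g$ as a direct sum of modules $uA$. Under $\operatorname{Hom}(uA,A)=Au$ the maps that factor through $\operatorname{add}eA$ form the subspace $AeAu$. So the cokernel is the direct sum of the modules $Au/AeAu$ over the summands $uA$ of $P_g$. On the other hand $A/AeA$ is the direct sum of the $Au/AeAu$ over all $u$. If $uA$ is injective, then $uA\in\operatorname{add}eA$, every map $uA\to A$ factors through $\operatorname{add}eA$, and $Au/AeAu=0$. If $uA$ is not injective, it is a summand of $P_g$ by Lemma~\ref{lem:lastterms}(b).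 So the two left modules have the same nonzero summands up to multiplicity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]
Put $\bar A=A/AeA$. By Lemma~\ref{lem:tau} and part (i), $\operatorname{pdim}\tau_g(DA)\le g-1$ if and only if $D\bar A$ is torsionless, that is, has no nonzero torsion submodule. This holds if and only if no simple submodule of $D\bar A$ is torsion. Every simple $\bar A$-module embeds in $D\bar A$, and the simple $\bar A$-modules are the simple $A$-modules $S$ with $Se=0$. So the inequality says that no simple module is both reduced and torsion, which is (C) by Lemma~\ref{lem:ts}(c). If $A$ is QF-1, then (C) holds by Proposition~\ref{prop:criterion}(2).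
\end{proof}

The two examples below show both outcomes. Paths are composed from left to right, so right modules over a path algebra are representations of the quiver; $P_i$, $I_i$, $S_i$ are the projective, injective and simple module at the vertex $i$.

\begin{example}\label{ex:linear}
Let $g\geq2$ and let $A$ be the path algebra of $1\to2\to\dots\to g+1$ modulo all paths of length two. For $i\le g$ the module $P_i=I_{i+1}$ has top $S_i$ and socle $S_{i+1}$, while $P_{g+1}=S_{g+1}$ and $I_1=S_1$. The exact sequences $0\to P_{g+1}\to P_g\to\dots\to P_i\to S_i\to0$ give $\operatorname{gldim}A=g$, and the one for $i=1$ is the minimal injective coresolution of $P_{g+1}$, so $\operatorname{domdim}A=g$. Here $e=e_1+\dots+e_g$, and $D(A/AeA)=S_{g+1}$ is projective. A module that is not semisimple receives a map from some $P_i$, $i\le g$, that is nonzero on the socle, hence injective, hence split. So every indecomposable module is simple or projective-injective, and $A$ is QF-1.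
\end{example}

\begin{example}\label{ex:cycle}
Let $A$ be given by arrows $a\colon1\to2$ and $b\colon2\to1$ with $ba=0$; a basis is $e_1,e_2,a,b,ab$. Then $P_1=I_1$ is uniserial with composition factors $S_1,S_2,S_1$, and $P_2\cong\operatorname{rad}P_1$, $I_2\cong P_1/\operatorname{soc}P_1$. The sequence $0\to P_2\to P_1\to P_1\to I_2\to0$ gives $\operatorname{domdim}A=2$, and $\Omega S_2=S_1$, $\Omega S_1=P_2$ give $\operatorname{gldim}A=2$. Here $e=f=e_1$, and $D(A/AeA)=S_2$ has projective dimension $2$. The simple module $S_2$ is torsion and reduced, so there are no nonzero maps between $P_1$ and $S_2$, and the projection of $P_1\oplus S_2$ onto $S_2$ is the map $\psi$ of Proposition~\ref{prop:criterion}(2).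
\end{example}

Condition (C) separates torsion modules from reduced modules.

\begin{lemma}\label{lem:C}
Assume \textup{(C)}. There is no nonzero map from a reduced module to a torsion module. Torsion modules are divisible, reduced modules are torsionless, and $tX\subseteq sX$ for every module $X$.
\end{lemma}

\begin{proof}
A module that is both torsion and reduced is zero, since otherwise it has a composition factor that violates (C). This applies to the image of a map from a reduced to a torsion module, to $T/sT$ for $T$ torsion, and to $tZ$ for $Z$ reduced. Finally $tX$ is divisible, so $tX=s(tX)\subseteq sX$.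
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(iii)]
Necessity is part (ii). Let $g=2$, assume (C), and let $X$ be indecomposable. The module $T=tX$ is divisible by Lemma~\ref{lem:C}, so $\operatorname{idim}T\le1$ by (i). The module $Y=X/T$ embeds in a projective-injective module $Q$, so $\operatorname{Ext}^1(Y,T)\cong\operatorname{Ext}^2(Q/Y,T)=0$ by (S3). Hence $X\cong T\oplus Y$, and $X$ is the divisible module $T$ or the torsionless module $Y$. By Proposition~\ref{prop:criterion}(1), $A$ is QF-1.
\end{proof}

For general $g$ this argument gives $\operatorname{Ext}^{g-1}(Y,T)=0$, and the splitting needs $\operatorname{Ext}^1(Y,T)=0$. The gap between the two degrees is the room that the counterexamples use.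

\section{Triangular algebras}\label{sec:triangular}

We want higher Auslander algebras that satisfy (C) and have many modules. The cheapest way to ensure (C) is to have $e+f=1$, for then no nonzero module is both torsion and reduced. Suppose that $e+f=1$, $fAe=0$ and $eA\cong D(Af)$, and put $B=fAf$. Then $eAe\cong\operatorname{End}_A(D(Af))\cong B$, and $eAf\cong D(Af)f=DB$ as right $B$-modules. This leads to the algebra $T(B)$.

Let $B\neq0$ be an algebra and $A=T(B)$, with diagonal idempotents $e_1,e_2$. An $A$-module $X$ is the same as a triple $(X_1,X_2,\varphi)$, where $X_i=Xe_i$ are $B$-modules and $\varphi\colon\nu X_1=X_1\otimes_BDB\to X_2$ is a $B$-homomorphism, the action of the corner $DB$. Homomorphisms are pairs $(u_1,u_2)$ with $u_2\varphi=\varphi'\,\nu u_1$, and exactness is checked componentwise. We omit $\varphi$ when one component is zero. Every $X$ has the submodule $(0,X_2)$ with quotient $(X_1,0)$, so the simple modules are the $(S,0)$ and $(0,S)$ with $S$ a simple $B$-module. For a $B$-module $Y$ put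
\[
F(Y)=(\nu^-Y,\,Y,\,\mathrm{ev}),\qquad \mathrm{ev}(u\otimes\xi)=u(\xi).
\]

\begin{lemma}\label{lem:triangular}
Let $A=T(B)$.
\begin{enumerate}
\item[(a)] $e_1A\cong F(DB)\cong D(Ae_2)$, and the projective-injective modules form $\operatorname{add}e_1A$. So one may take $e=e_1$ and $f=e_2$. The module $e_2A=(0,B)$ has no nonzero injective summand, and $D(Ae_1)=(DB,0)$.
\item[(b)] For $X=(X_1,X_2,\varphi)$ we have $tX=(N,0)$ with $N=\{x\in X_1:\varphi(x\otimes\xi)=0\text{ for all }\xi\in DB\}$, and $X/sX=(0,\operatorname{coker}\varphi)$.
\item[(c)] Conditions \textup{(C)} and \textup{(N)} hold.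
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The rows of $A$ give $e_1A=(B,DB,\mathrm{mult})$ and $e_2A=(0,B)$; the first column gives $D(Ae_1)=(DB,0)$. A pair $(u_1,u_2)$ is a homomorphism $X\to F(Y)$ if and only if $u_1(x)(\xi)=u_2\varphi(x\otimes\xi)$, so $u_2$ is arbitrary and determines $u_1$: $\operatorname{Hom}_A(X,F(Y))=\operatorname{Hom}_B(X_2,Y)$. For $Y=DB$ this is $D(X_2)$, which is $\operatorname{Hom}_A(X,D(Ae_2))$ by (S1). Hence $F(DB)\cong D(Ae_2)$. By (S7), $\nu^-(DB)=B$, and evaluation becomes multiplication, so $F(DB)\cong e_1A$. The indecomposable injective modules are the $(I,0)$ and the $F(I)$ with $I$ an indecomposable injective $B$-module. Both have a nonzero first component, so no summand $(0,P)\ne0$ of $e_2A$ is injective.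

(b) Torsion submodules are those of the form $(N',0)$, and $(N',0)$ is a submodule if and only if $N'\subseteq N$. Further $Xe_1A=(X_1,\operatorname{im}\varphi)$.

(c) The reduced simple modules are the $(0,S)$ and the torsion ones are the $(S',0)$, so (C) holds. In an extension $0\to(S',0)\to X\to(0,S)\to0$ we have $X=(S',S,\varphi)$, and $\varphi=0$ because $(S',0)$ is a submodule. So the extension splits.
\end{proof}

Only the summand $(0,B)$ of $A$ needs an injective coresolution. Applying $F$ to an injective coresolution of $B$ gives a complex of projective-injective modules, and the groups $\operatorname{Ext}^i_B(DB,B)$ measure its failure to be exact.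

\begin{proposition}\label{prop:hA}
Let $B$ and $d$ be as in Theorem~\ref{thm:family}. Then $A=T(B)$ is a higher Auslander algebra of global dimension $g=d+1$, and $\operatorname{pdim}\tau_g(DA)\le g-1$.
\end{proposition}

\begin{proof}
\emph{Finite global dimension.} If $P_\bullet$ is the minimal projective resolution of a $B$-module $Y$, then $(0,P_\bullet)$ is that of $(0,Y)$, so $\operatorname{pdim}(0,Y)=\operatorname{pdim}_BY\le d$. We show $\operatorname{pdim}(Y,0)<\infty$ by induction on $\operatorname{pdim}_BY$. Let $P\to Y$ be a projective cover. The module $(P,\nu P,1)\in\operatorname{add}e_1A$ maps onto $(Y,0)$, and the kernel has components $\Omega Y$ and $\nu P$. It is an extension of $(\Omega Y,0)$ by $(0,\nu P)$. The first module is zero if $Y$ is projective and has finite projective dimension by induction otherwise; the second was treated above. So all simple $A$-modules have finite projective dimension, and $\operatorname{gldim}A<\infty$ by (S4).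

\emph{The coresolution.} Let $0\to B\to J^0\to\dots\to J^d\to0$ be an injective coresolution of $B_B$ and $E=\operatorname{Ext}^d_B(DB,B)$. The complex $F(J^\bullet)$ has second component $J^\bullet$, with cohomology $B$ in degree $0$, and first component $\operatorname{Hom}_B(DB,J^\bullet)$, with cohomology $\operatorname{Ext}^i_B(DB,B)$ in degree $i$. By hypothesis the latter vanishes for $i<d$, so
\begin{equation}\label{eq:cores}
0\to(0,B)\to F(J^0)\to\dots\to F(J^d)\to(E,0)\to0
\end{equation}
is exact. The $d+1$ modules $F(J^k)\in\operatorname{add}F(DB)$ are projective-injective, and $(E,0)\in\operatorname{add}D(Ae_1)$ is injective since $E\in\operatorname{add}DB$. As $A=e_1A\oplus(0,B)$, (S2) gives $\operatorname{domdim}A\ge d+1$ and $\operatorname{idim}A\le d+1$. If $\operatorname{idim}A\le d$, the minimal injective coresolution of $(0,B)$ would be a finite exact sequence whose terms are all projective. Such a sequence splits, starting from the right end, and $(0,B)$ would be injective, contrary to Lemma~\ref{lem:triangular}(a). So $\operatorname{idim}A=d+1$, and $\operatorname{gldim}A=d+1\ge2$ by (S4). In particular $A$ is not semisimple.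

\emph{Connectedness.} A central idempotent of $A$ commutes with $e_1$, so it is $\operatorname{diag}(c_1,c_2)$ with central idempotents $c_i$ of $B$. Then $c_i\in\{0,1\}$ as $B$ is connected, and $c_1\xi=\xi c_2$ for $0\ne\xi\in DB$ forces $c_1=c_2$.

\emph{The inequality} follows from (C) by Theorem~\ref{thm:structure}(ii). Explicitly, $A/Ae_1A\cong e_2Ae_2=B$, so $\operatorname{add}\tau_g(DA)=\operatorname{add}(0,DB)$ by Lemma~\ref{lem:tau}, and $\operatorname{pdim}(0,DB)=\operatorname{pdim}_BDB\le d$.
\end{proof}

\begin{remark}\label{rem:hyp}
The vanishing hypothesis makes \eqref{eq:cores} exact, and the hypothesis on $E$ makes the coresolution stop. If the first holds and $E\notin\operatorname{add}DB$, then $(E,0)$ is not injective, so $\operatorname{gldim}A\ge\operatorname{idim}(0,B)>d+1$. The $(d+1)$-st cosyzygy of $(0,B)$ is then a nonzero summand of the torsion module $(E,0)$, so its injective hull is not projective and $\operatorname{domdim}A=d+1$. Thus $A$ is not a higher Auslander algebra.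
\end{remark}

\section{Tensor powers of $H$}\label{sec:tensor}

We need algebras $B$ as in Theorem~\ref{thm:family} with $d$ arbitrary. The K\"unneth formula adds degrees, so it is enough to find one algebra with $d=1$ and to take tensor powers. The orientation of the quiver matters: for $1\to2\to3$ the module $P_1$ is projective-injective, so the vanishing hypothesis fails in degree $0$.

Let $H$ be the path algebra of $1\to2\leftarrow3$, of dimension $5$. In terms of dimension vectors,
\[
P_1=110,\quad P_2=010,\quad P_3=011,\qquad I_1=100,\quad I_2=111,\quad I_3=001 .
\]
Thus $P_2=S_2$, $I_1=S_1=P_1/P_2$ and $I_3=S_3=P_3/P_2$. In $I_2$ both arrows act by isomorphisms, and this determines $I_2$ among the modules with dimension vector $111$.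

\begin{lemma}\label{lem:H}
We have $\operatorname{Ext}^i_H(DH,H)=0$ for $i\ne1$ and $\operatorname{Ext}^1_H(DH,H)\cong DH$ as right modules.
\end{lemma}

\begin{proof}
The indecomposable projective modules have injective coresolutions
\[
0\to P_1\to I_2\to I_3\to0,\qquad0\to P_2\to I_2\to I_1\oplus I_3\to0,\qquad0\to P_3\to I_2\to I_1\to0 .
\]
So $\operatorname{Ext}^i_H(DH,P_j)$ vanishes for $i\ge2$, and for $i=0,1$ it is the kernel and the cokernel of the map obtained by applying $\nu^-$ to the two injective terms. By (S7) these maps are
\[
P_2\to P_3,\qquad P_2\to P_1\oplus P_3,\qquad P_2\to P_1,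
\]
with all components nonzero. They are injective since $P_2$ is simple. The first and third cokernel are $I_3$ and $I_1$. The second has dimension vector $111$; its space at vertex $2$ is $K^2$ modulo a line that is not a coordinate axis, so both arrows act by isomorphisms and the cokernel is $I_2$.
\end{proof}

Let $d\ge1$ and $B=H^{\otimes d}$. For $a=(a_1,\dots,a_d)\in\{1,2,3\}^d$ put $e_a=e_{a_1}\otimes\dots\otimes e_{a_d}$, and define $P_a=e_aB$, $I_a=D(Be_a)=\nu P_a$ and $S_a$ as the tensor products of the corresponding $H$-modules. The space $e_iHe_j$ is one-dimensional if $j=i$ or $j=2$, and zero otherwise. Therefore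
\begin{equation}\label{eq:hom}
\operatorname{Hom}_B(P_b,P_a)=e_aBe_b=\bigotimes_{k=1}^de_{a_k}He_{b_k}
\end{equation}
is one-dimensional if $b$ arises from $a$ by replacing some entries, possibly none, by $2$, and it is zero otherwise.

\begin{proposition}\label{prop:tensor}
For every $d\ge1$ the algebra $B=H^{\otimes d}$ is connected, $\operatorname{gldim}B=d$, $\operatorname{Ext}^i_B(DB,B)=0$ for $i\ne d$, and $\operatorname{Ext}^d_B(DB,B)\cong DB$.
\end{proposition}

\begin{proof}
We have $DB=(DH)^{\otimes d}$ as bimodules. By (S8) and Lemma~\ref{lem:H}, $\operatorname{Ext}^i_B(DB,B)$ vanishes for $i\ne d$ and is $\operatorname{Ext}^1_H(DH,H)^{\otimes d}\cong DB$ for $i=d$. The right module structure comes from left multiplication on the first argument, so it is respected by naturality. In particular $\operatorname{gldim}B\ge d$.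

The kernel of $B\to(H/\operatorname{rad}H)^{\otimes d}=(K^3)^{\otimes d}$ is a sum of nilpotent ideals and the target is a product of copies of $K$, so the simple $B$-modules are the $S_a$. Each $S_{a_k}$ has a projective resolution of length at most $1$, and the tensor product of these resolutions is a projective resolution of $S_a$ of length at most $d$. So $\operatorname{gldim}B=d$ by (S4).

A central idempotent commutes with all $e_a$, and $e_aBe_a=Ke_a$, so it is $\sum_ac_ae_a$ with $c_a\in\{0,1\}$. For $b=(2,\dots,2)$ and any $a$ it commutes with a nonzero element of $e_aBe_b$, so $c_a=c_b$. Hence $B$ is connected.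
\end{proof}

\section{Gluing a torsion module to a reduced module}\label{sec:gluing}

Let $A=T(B)$. By Lemma~\ref{lem:triangular}(b) we look for an indecomposable triple in which $\varphi$ is not surjective and kills $x\otimes DB$ for some $x\ne0$. To keep control of the endomorphism ring we take $X_1$ projective and $X_2$ injective, for then (S7) translates everything into projective $B$-modules. For a map $h\colon P'\to P$ of projective $B$-modules put
\[
X_h=(P',\,\nu P,\,\nu h).
\]

\begin{lemma}\label{lem:Xh}
Let $C=\operatorname{coker}h$. Then $tX_h=(\ker h,0)$ and $X_h/sX_h=(0,\nu C)$ with $\nu C\cong D\operatorname{Hom}_B(C,B)$. The ring $\operatorname{End}_A(X_h)$ is isomorphic to the ring of pairs $(\alpha,\beta)\in\operatorname{End}_B(P')\times\operatorname{End}_B(P)$ with $h\alpha=\beta h$.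
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:triangular}(b). An element $p\in P$ with $p\otimes\xi=0$ for all $\xi$ is zero: it suffices to take $P=B$, where $p\xi=0$ gives $\xi(p)=(p\xi)(1)=0$ for all $\xi$. So $N=\ker h$. Since $\nu$ is right exact, $\operatorname{coker}\nu h=\nu C$, and (S7) identifies its dual. An endomorphism of $X_h$ is a pair $(\alpha,\beta')$ with $\nu h\,\nu\alpha=\beta'\,\nu h$. As $\nu$ is fully faithful on projective modules, $\beta'=\nu\beta$ for a unique $\beta$, and the condition becomes $h\alpha=\beta h$.
\end{proof}

So we need $\ker h\ne0$ and $\operatorname{Hom}_B(C,B)\neq0$. Both hold if $h$ is a middle differential of a minimal projective resolution: the term on its left gives a kernel, and the term on its right receives $C$. A resolution has a middle differential when its length is at least $3$.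

\subsection*{The case $d=3$ by hand}
Let $B=H^{\otimes3}$, so $\dim B=125$, and $A=T(B)$ has dimension $375$ and global dimension $4$. The third tensor power of the resolution $0\to P_2\to P_1\to S_1\to0$ is
\[
0\to P_{222}\to P_{122}\oplus P_{212}\oplus P_{221}\xrightarrow{\ h\ }P_{112}\oplus P_{121}\oplus P_{211}\to P_{111}\to S_{111}\to0,
\]
where the nonzero components are, up to sign, the inclusions drawn in Figure~\ref{fig:cube}. Let $X=X_h$. Its components have dimensions $3\cdot\dim P_{122}=6$ and $3\cdot\dim I_{112}=9$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2,yscale=1.15]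
\node (t) at (0,3) {$P_{111}$};
\node (a1) at (-1,2) {$P_{112}$};
\node (a2) at (0,2) {$P_{121}$};
\node (a3) at (1,2) {$P_{211}$};
\node (b1) at (-1,1) {$P_{122}$};
\node (b2) at (0,1) {$P_{212}$};
\node (b3) at (1,1) {$P_{221}$};
\node (s) at (0,0) {$P_{222}$};
\path[->,thick] (b1) edge (a1) (b1) edge (a2) (b2) edge (a1) (b2) edge (a3) (b3) edge (a2) (b3) edge (a3);
\path[->,dashed] (s) edge (b1) (s) edge (b2) (s) edge (b3) (a1) edge (t) (a2) edge (t) (a3) edge (t);
\end{tikzpicture}
\caption{The projective resolution of the simple module $S_{111}$ over $H^{\otimes3}$. Each row is one term, and each arrow is a nonzero component of the differential. The six solid arrows form a hexagon; they are the components of the middle differential $h$ that defines the indecomposable module $X_h$.}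
\label{fig:cube}
\end{figure}

\emph{Bottom layer.} By exactness $\ker h\cong P_{222}=S_{222}$, so $tX=(S_{222},0)$.

\emph{Top layer.} The functor $\nu$ is computed factor by factor, so it turns the resolution into the third tensor power of the complex $I_2\to I_1$. This map is nonzero, hence onto the simple module $I_1$, so the complex has homology only in degree $1$. Its third tensor power over the field $K$ has homology only in degree $3$. Therefore $\operatorname{coker}\nu h\cong I_{111}=S_{111}$ and $X/sX=(0,S_{111})$.

\emph{Endomorphisms.} By \eqref{eq:hom} there are no nonzero maps between different modules in one row of Figure~\ref{fig:cube}, and each module has endomorphism ring $K$. So a pair $(\alpha,\beta)$ consists of six scalars, one for each vertex of the hexagon, and $h\alpha=\beta h$ says that the scalars at the two ends of each solid arrow agree. The hexagon is connected, so $\operatorname{End}_A(X)=K$.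

Thus $X$ is an indecomposable module of dimension $15$ that is neither torsionless nor divisible. On the faithful module $e_1A\oplus X$, a linear map of rank one that kills $e_1A\oplus sX$ and has image $tX$ commutes with all endomorphisms and is not multiplication by an element of $A$. For $d=2$ the same resolution has only two differentials, $P_{22}\to P_{12}\oplus P_{21}\to P_{11}$. The first is injective, and $\nu$ makes the second surjective, so neither gives such a module.

\subsection*{The general case}
In the example $\operatorname{coker}h=\operatorname{rad}P_{111}=\Omega S_{111}$. In general the connectedness of the hexagon is replaced by the indecomposability of the cokernel.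

\begin{proposition}\label{prop:glue}
Let $C$ be an indecomposable $B$-module with $\operatorname{pdim}C\ge2$ and $\operatorname{Hom}_B(C,B)\ne0$, and let $P'\xrightarrow{h}P\to C\to0$ be its minimal projective presentation. Then the $T(B)$-module $X_h$ is indecomposable and neither torsionless nor divisible. Such a module $C$ exists if $3\le\operatorname{gldim}B<\infty$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Xh}, $tX_h\ne0$ because $\ker h=\Omega^2C\ne0$, and $X_h/sX_h\ne0$ because $\operatorname{Hom}_B(C,B)\ne0$. An idempotent of $\operatorname{End}_A(X_h)$ is a pair of idempotents $(\alpha,\beta)$ with $h\alpha=\beta h$. It decomposes $h$ as a direct sum of two maps $h_j\colon P'_j\to P_j$, $j=1,2$, and $C=\operatorname{coker}h_1\oplus\operatorname{coker}h_2$. As $C$ is indecomposable we may assume that $h_2$ is onto. Minimality means $\operatorname{im}h\subseteq\operatorname{rad}P$ and $\ker h\subseteq\operatorname{rad}P'$. The first inclusion gives $P_2=\operatorname{im}h_2\subseteq\operatorname{rad}P_2$, so $P_2=0$. Then $P'_2\subseteq\ker h\subseteq\operatorname{rad}P'$, so $P'_2\subseteq\operatorname{rad}P'_2$ and $P'_2=0$. Hence the idempotent is $0$ or $1$.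

Let $d=\operatorname{gldim}B\ge3$ be finite. By (S4) there is a simple module $S$ with $\operatorname{pdim}S=d$. Then $\operatorname{pdim}\Omega S=d-1$, so some indecomposable summand $C$ of $\Omega S$ has $\operatorname{pdim}C=d-1\ge2$. It embeds in a projective module, so $\operatorname{Hom}_B(C,B)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Proposition~\ref{prop:tensor}, $B=H^{\otimes d}$ satisfies the hypotheses of Proposition~\ref{prop:hA}, which gives the first two assertions. Since $d\ge3$, Propositions~\ref{prop:glue} and~\ref{prop:criterion}(2) show that $A$ is not QF-1.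
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
For $g=2$ the implication is part of Theorem~\ref{thm:structure}(iii). For $g\ge4$, Theorem~\ref{thm:counter} with $d=g-1$ gives a counterexample over $K$.
\end{proof}

\section{Global dimension three}\label{sec:three}

We prove Theorem~\ref{thm:structure}(iv). By Lemma~\ref{lem:ts}(c), condition (N) says that $\operatorname{Ext}^1(S,S')=0$ for $S$ simple reduced and $S'$ simple torsion.

\emph{Necessity.} Let $A$ be QF-1. The inequality holds by (ii). If $0\to S'\to X\to S\to0$ were a nonsplit extension with $S'$ simple torsion and $S$ simple reduced, then $X$ would be indecomposable, since a decomposable module of length two is semisimple. It would have $tX\supseteq S'$ and a non-divisible quotient, contrary to Proposition~\ref{prop:criterion}(2).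

For the rest of the proof $g=3$, and (C) and (N) hold. Call a module $C$ \emph{presented} if there is an exact sequence $Q_1\to Q_0\to C\to0$ with $Q_0,Q_1$ projective-injective. We collect the available vanishing results; $g=3$ is used in (a) and (b), and (N) in (c).

\begin{lemma}\label{lem:vanish}
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^2(Y,T)=0$ if $Y$ is torsionless and $T$ is divisible.
\item[(b)] $\operatorname{Ext}^1(Y,C)=0$ if $Y$ is torsionless and $C$ is presented.
\item[(c)] $\operatorname{Ext}^1(Z,T)=0$ if $Z$ is reduced and $T$ is torsion.
\end{enumerate}
\end{lemma}

\begin{proof}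
Let $Y\subseteq Q$ with $Q$ projective-injective. (a) By (S3), $\operatorname{Ext}^2(Y,T)\cong\operatorname{Ext}^3(Q/Y,T)$, and $\operatorname{idim}T\le2$ by (i). (b) The kernel $U$ of $Q_0\to C$ is a quotient of $Q_1$, so $\operatorname{idim}U\le2$. Using (S3) for the projective module $Q$ and the injective module $Q_0$ we get $\operatorname{Ext}^1(Y,C)\cong\operatorname{Ext}^2(Q/Y,C)\cong\operatorname{Ext}^3(Q/Y,U)=0$. (c) This follows from (N) by induction on the lengths of $Z$ and $T$, using closure under extensions.
\end{proof}

By (c) the top layer of a module is not glued directly to the bottom layer. The middle layer $W$ is torsionless and divisible, so it is the image of a map $Q_1\to Q_0$ and hence, up to a projective-injective summand, the syzygy of the presented module $C=Q_0/W$. If $C$ is torsion, then $W$ cannot be attached to a reduced module above it; if $\operatorname{Ext}^2(C,-)$ vanishes on torsion modules, then $W$ cannot be attached to a torsion module below it. So we want to decompose $C$ into summands of these two kinds. The first guess for the torsion summand is $tC$, and (b) would split it off if $tC$ were known to be presented. We do not have this, so we replace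 $tC$ by a presented module that maps onto it, and iterate. Presented modules are described by modules over $\Lambda=eAe$ through the functor
\[
G=-\otimes_\Lambda eA\colon\operatorname{mod}\Lambda\to\operatorname{mod}A .
\]

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] For a $\Lambda$-module $L$, the module $G(L)$ is presented and $G(L)e=L$ naturally in $L$.
\item[(b)] For an $A$-module $M$, the multiplication map $G(Me)\to M$ has image $sM$ and a reduced kernel. It is an isomorphism if $M$ is presented.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the right exact functor $G$ to a presentation $\Lambda^m\to\Lambda^n\to L\to0$, and note $G(\Lambda)=eA$ and $G(L)e=L\otimes_\Lambda eAe$. (b) The image is $MeA$. The map becomes the identity of $Me$ after multiplying by $e$, so its kernel is killed by $e$. It is a natural transformation between right exact functors and an isomorphism for $M=eA$, hence on $\operatorname{add}eA$, hence on cokernels of maps in $\operatorname{add}eA$.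
\end{proof}

For a $\Lambda$-module $L$ put $rL=(tG(L))e\subseteq G(L)e=L$. Homomorphisms $L\to L'$ map $rL$ into $rL'$, so $r(L'\oplus L'')=rL'\oplus rL''$. The module $G(rL)$ is the presented module that replaces $tG(L)$.

\begin{lemma}\label{lem:splitC}
Every presented module is a direct sum $C'\oplus C''$, where $C'$ is torsion and $\operatorname{Ext}^2(C'',T)=0$ for all torsion modules $T$.
\end{lemma}

\begin{proof}
\emph{Step 1: for every $\Lambda$-module $L$ and torsion module $T$ there is an injection $\operatorname{Ext}^2(G(L),T)\hookrightarrow\operatorname{Ext}^2(G(rL),T)$.} Let $R=tG(L)$. The module $G(L)/R$ is torsionless and $T$ is divisible by Lemma~\ref{lem:C}, so $\operatorname{Ext}^2(G(L)/R,T)=0$ by Lemma~\ref{lem:vanish}(a), and $\operatorname{Ext}^2(G(L),T)$ embeds in $\operatorname{Ext}^2(R,T)$. The torsion module $R$ is divisible and $Re=rL$, so Lemma~\ref{lem:G}(b) gives an exact sequence $0\to N\to G(rL)\to R\to0$ with $N$ reduced. Since $\operatorname{Ext}^1(N,T)=0$ by Lemma~\ref{lem:vanish}(c), $\operatorname{Ext}^2(R,T)$ embeds in $\operatorname{Ext}^2(G(rL),T)$.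

\emph{Step 2: if $rL'=L'$, then $C'=G(L')$ is torsion, and $\operatorname{Ext}^1_\Lambda(L/rL,L')=0$ for every $\Lambda$-module $L$.} The equality $rL'=L'$ means $(tC')e=C'e$. So the submodule $tC'$ contains $C'e$, which generates the divisible module $C'$; hence $tC'=C'$.

Let $Y=G(L)/tG(L)$. It is torsionless and divisible, and $Ye=L/rL$. Let $0\to L'\to V\to Ye\to0$ be an exact sequence of $\Lambda$-modules. Applying $G$ gives an exact sequence of $A$-modules
\[
\operatorname{Tor}_1^\Lambda(Ye,eA)\to C'\to G(V)\to G(Ye)\to0 .
\]
The first term is reduced, because multiplication by $e$ is exact and turns it into $\operatorname{Tor}_1^\Lambda(Ye,\Lambda)=0$. So the first map vanishes by Lemma~\ref{lem:C}, and $0\to C'\to G(V)\to G(Ye)\to0$ is exact. By Lemma~\ref{lem:G}(b) there is an exact sequence $0\to N\to G(Ye)\to Y\to0$ with $N$ reduced, hence torsionless by Lemma~\ref{lem:C}. As $C'$ is presented, Lemma~\ref{lem:vanish}(b) gives $\operatorname{Ext}^1(N,C')=0=\operatorname{Ext}^1(Y,C')$, so $\operatorname{Ext}^1(G(Ye),C')=0$. The short exact sequence of $A$-modules therefore splits, and multiplying by $e$ we recover the original sequence together with a splitting.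

\emph{Step 3.} A presented module is $G(L)$ for some $L$ by Lemma~\ref{lem:G}(b). The chain $L\supseteq rL\supseteq r^2L\supseteq\cdots$ becomes stationary; choose $n$ with $r^{n+1}L=r^nL=:L'$. The quotient $L/L'$ is filtered by the modules $r^kL/r(r^kL)$, $k<n$, so $\operatorname{Ext}^1_\Lambda(L/L',L')=0$ by Step 2, and $L=L'\oplus L''$ for some $L''$. From $L'=r^nL=r^nL'\oplus r^nL''=L'\oplus r^nL''$ we get $r^nL''=0$. Now $G(L)=G(L')\oplus G(L'')$, the first summand is torsion by Step 2, and Step 1 applied $n$ times embeds $\operatorname{Ext}^2(G(L''),T)$ in $\operatorname{Ext}^2(G(r^nL''),T)=0$.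
\end{proof}

\begin{lemma}\label{lem:splitW}
Every torsionless and divisible module $W$ is a direct sum $W'\oplus W''$ with $\operatorname{Ext}^1(Z,W')=0$ for all reduced $Z$ and $\operatorname{Ext}^1(W'',T)=0$ for all torsion $T$.
\end{lemma}

\begin{proof}
Choose $Q_1\twoheadrightarrow W\hookrightarrow Q_0$ with $Q_0,Q_1$ projective-injective. Then $C=Q_0/W$ is presented; write $C=C'\oplus C''$ as in Lemma~\ref{lem:splitC}, with projective covers $Q'\to C'$ and $Q''\to C''$. The surjection $Q_0\to C$ is the direct sum of the projective cover of $C$ and a map $Q'''\to0$. So $Q_0\cong Q'\oplus Q''\oplus Q'''$, all three summands are injective, and $W\cong\Omega C'\oplus\Omega C''\oplus Q'''$. Put $W'=\Omega C'\oplus Q'''$ and $W''=\Omega C''$. For $Z$ reduced, the sequence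
\[
\operatorname{Hom}(Z,C')\to\operatorname{Ext}^1(Z,\Omega C')\to\operatorname{Ext}^1(Z,Q')
\]
is exact, the left term vanishes by Lemma~\ref{lem:C} and the right term because $Q'$ is injective; also $\operatorname{Ext}^1(Z,Q''')=0$. For $T$ torsion, $\operatorname{Ext}^1(\Omega C'',T)\cong\operatorname{Ext}^2(C'',T)=0$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:structure}(iv)]
Let $X$ be a module with $T=tX\ne0$ and $Z=X/sX\ne0$. We show that $X$ is decomposable; then $A$ is QF-1 by Proposition~\ref{prop:criterion}(1). By Lemma~\ref{lem:C}, $T\subseteq sX$. The module $W=sX/T$ is a quotient of $sX$ and a submodule of $X/T$, so it is divisible and torsionless. Write $W=W'\oplus W''$ as in Lemma~\ref{lem:splitW}.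

Consider $0\to W\to X/T\to Z\to0$. Since $Z$ is reduced, $\operatorname{Ext}^1(Z,W')=0$, so the projection $W\to W'$ extends to a map $\rho\colon X/T\to W'$. With $Y=\ker\rho$ we have $X/T=W'\oplus Y$, $W''\subseteq Y$ and $Y/W''\cong(X/T)/W=Z$. Now $\operatorname{Ext}^1(Z,T)=0$ by Lemma~\ref{lem:vanish}(c) and $\operatorname{Ext}^1(W'',T)=0$, so $\operatorname{Ext}^1(Y,T)=0$. Let $\pi\colon X\to X/T$ be the projection. The sequence $0\to T\to\pi^{-1}(Y)\to Y\to0$ splits, say $\pi^{-1}(Y)=T\oplus Y'$ with $\pi$ mapping $Y'$ isomorphically onto $Y$. Then $X=\pi^{-1}(W')\oplus Y'$. The first summand contains $T\ne0$, and the second maps onto $Z\ne0$.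
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
The first two assertions are Proposition~\ref{prop:hA}. If $d\ge3$, then $A$ is not QF-1 by Propositions~\ref{prop:glue} and~\ref{prop:criterion}(2). If $d=1$, then $g=2$ and $A$ is QF-1 by Theorem~\ref{thm:structure}(iii). If $d=2$, then $g=3$, condition (N) holds by Lemma~\ref{lem:triangular}(c), and $A$ is QF-1 by Theorem~\ref{thm:structure}(iv).
\end{proof}

\begin{remark}\label{rem:final}
By Proposition~\ref{prop:tensor} and Theorem~\ref{thm:family}, the algebra $T(H^{\otimes d})$ satisfies $\operatorname{pdim}\tau_{d+1}(DA)\le d$ for every $d\ge1$ and is QF-1 exactly for $d\le2$. It satisfies (C) and (N) for every $d$ by Lemma~\ref{lem:triangular}(c), so part (iv) of Theorem~\ref{thm:structure} does not extend to any $g\ge4$. We do not know whether (N) follows from (C) when $g=3$; this concerns odd $g$ and is not part of the conjecture.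
\end{remark}

\begin{thebibliography}{9}

\bibitem{CE}
Cartan and Eilenberg, \emph{Homological Algebra}.

\bibitem{CM}
Tiago Cruz and Ren\'e Marczinzik, \emph{An Auslander-Buchsbaum formula for higher Auslander algebras and applications}, arXiv:2502.08422 (2025).

\bibitem{Mu}
B. M\"uller, \emph{The classification of algebras by dominant dimension}, Canad. J. Math. 20 (1968).

\end{thebibliography}
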